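\title{Smoothness and shape of minimizing two-dimensional liquid crystal droplets with tangential anchoring}

\begin{abstract}
We consider curves in the upper half-plane that join two points of the horizontal axis, never move to the left, and enclose a prescribed area. Among them one minimizes the Dirichlet energy of the harmonic extension of the tangent angle plus a multiple of the length. Answering a question posed by Geng and Lin, we prove that every minimizer is $C^\infty$, in fact real-analytic, away from its endpoints. Every minimizer is a symmetric graph, it is $C^2$ up to the endpoints, and its curvature is given by an explicit equation. The proof replaces the curve by $\log|\Phi'|$, where $\Phi$ is the conformal map from a strip, drops the monotonicity constraint, and shows by two rearrangements that the tangent angle of a minimizer of the relaxed problem lies between $0$ and the tangent angle of a semicircle.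
\end{abstract}

\section{Introduction}

\subsection{The problem}

A two-dimensional liquid crystal droplet is a planar region carrying a unit vector field $(\cos\Theta,\sin\Theta)$, the director. Tangential anchoring means that the director is tangent to the boundary. The elastic energy $\int|\nabla\Theta|^2$ then depends on the shape of the region through the boundary values of $\Theta$, and it competes with a surface energy proportional to the perimeter. We study the upper half of a droplet that is symmetric about the horizontal axis.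

Fix $\mu>0$ and $A>0$, and write $(X,Y)$ or $X+iY$ for points of the plane. Let $\Gamma(t)=(X(t),Y(t))$, $t\in[0,l]$, be a curve of length $l=l(\Gamma)$ parametrized by arclength, with $\Gamma(0)=(-a,0)$ and $\Gamma(l)=(a,0)$ for some $a>0$ that is not prescribed, and with
\[
Y(t)\ge0,\qquad X'(t)\ge0,\qquad X'(t)^2+Y'(t)^2=1\quad\text{for a.e. }t .
\]
Let $\Omega_\Gamma$ be the region enclosed by $\Gamma$ and the \emph{base} $[-a,a]\times\{0\}$. Since $X'\ge0$, there is for a.e.\ $t$ a unique \emph{tangent angle} $\theta(t)\in[-\frac\pi2,\frac\pi2]$ with $\Gamma'(t)=(\cos\theta(t),\sin\theta(t))$. Let $\Theta_\Gamma$ be the harmonic function in $\Omega_\Gamma$ with boundary values $\theta$ on $\Gamma$ and $0$ on the base. The curve $\Gamma$ is \emph{admissible} if $|\Omega_\Gamma|=A$ and $\Theta_\Gamma\in H^1(\Omega_\Gamma)$, and a \emph{minimizer} is an admissible curve that minimizes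
\[
E(\Gamma)=\int_{\Omega_\Gamma}|\nabla\Theta_\Gamma|^2+\mu\,l(\Gamma)
\]
among admissible curves. The full droplet is obtained by reflection in the horizontal axis.

All curves that occur in our proofs are simple. For a simple curve, $\Omega_\Gamma$ is a disjoint union of Jordan domains with rectifiable boundary, and the boundary values are understood as follows: on each of these domains $\Theta_\Gamma$ is the bounded harmonic function whose nontangential limit is $\theta$ at almost every point of $\Gamma$ and $0$ on the base. Here ``almost every'' refers to arclength, and at a boundary point with a tangent line the nontangential limit is the limit within each cone of opening less than $\pi$ around the inner normal.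

The following facts are known \cite{GL}. A minimizer exists. Every minimizer is a chord-arc curve, that is, $|t-t'|\le C|\Gamma(t)-\Gamma(t')|$ for some constant $C$. Its tangent at both endpoints is horizontal, so the full droplet has two cusps. Away from the endpoints its unit normal belongs to $\mathrm{VMO}$ and to $H^{1/2}$, and $\Gamma$ belongs to the Weil--Petersson class. Geng and Lin \cite{GL} state that this is the best regularity known and pose the following as an open problem.

\medskip
\noindent\emph{Question.} Let $\mu,A>0$ be arbitrary. Is every minimizer $C^\infty$ on the open interval $(0,l)$? If not, is it at least $C^1$ there?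
\medskip

\subsection{Why regularity is in question}

The Dirichlet integral is invariant under dilations of the plane, while the length scales linearly. This has two consequences. First, the problem depends only on $\mu\sqrt A$. Second, at small scales the length is negligible, and finiteness of $\int|\nabla\Theta|^2$ is a borderline condition for the continuity of $\theta$. It excludes corners: if two segments of $\partial\Omega_\Gamma$ bound a sector of opening $\beta$ and carry boundary values that differ by $\alpha\ne0$, then on the arc of radius $r$ the Cauchy--Schwarz inequality gives $\int|\nabla\Theta|^2\ge\alpha^2/(\beta r)$, which is not integrable at $r=0$. It does not force continuity: the bounded function $\sin\log\log(1/r)$ has no limit at the origin along any ray, yet its Dirichlet integral near the origin is at most $2\pi\int dr/(r\log^2r)<\infty$. Continuity of $\theta$ therefore has to come from minimality.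

Here the constraint $X'\ge0$ interferes. Where the tangent is vertical, only one-sided variations are allowed, and a minimizer satisfies an inequality rather than an equation. One would guess that vertical tangents are wasteful, since $\theta$ starts and ends at $0$ and every deviation costs elastic energy. But the guess cannot be confirmed by a smallness argument. When $\mu\sqrt A$ is large the length dominates, the shortest curve enclosing the area $A$ is the semicircle, and the semicircle has vertical tangents at its endpoints. The semicircle turns out to be the right comparison curve for every value of $\mu\sqrt A$.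

\subsection{Results}

The answer to the question is yes, and the constraint $X'\ge0$ is never active.

\begin{theorem}\label{thm:smooth}
Let $\mu,A>0$ and let $\Gamma$ be any minimizer. Then the arclength parametrization of $\Gamma$ is $C^\infty$ on $(0,l)$.
\end{theorem}

In particular every minimizer is $C^1$ on $(0,l)$. Let $k=-\theta'(t)$ be the curvature; with this sign, $k=1$ on the unit semicircle.

\begin{theorem}\label{thm:shape}
Let $\mu,A>0$ and let $\Gamma$ be any minimizer.
\begin{enumerate}
\item[(i)] Let $\omega$ solve $-\Delta\omega=1$ in $\Omega_\Gamma$, $\omega=0$ on $\Gamma$, $\partial_Y\omega=0$ on the base. On $\Gamma$, away from its endpoints,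
\[
k=\frac\mu2\Big(\frac lA|\nabla\omega|-1\Big).
\]
\item[(ii)] $\Gamma$ is real-analytic on $(0,l)$.
\item[(iii)] $\Gamma$ is symmetric under $X\mapsto-X$, and it is the graph of a function on $(-a,a)$ that is positive, even, analytic and strictly decreasing in $|X|$. Let $\Phi:\mathbb R\times(0,1)\to\Omega_\Gamma$ be the conformal map with $\pm\infty\mapsto(\pm a,0)$ and $\Phi(-\bar z)=-\overline{\Phi(z)}$. Then the tangent angle at the point $\Phi(x+i)$ satisfies $0<|\theta|<\arcsin\tanh(\pi|x|/2)<\frac\pi2$ for $x\ne0$, and $\theta=0$ for $x=0$.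
\item[(iv)] $\Gamma\in C^2([0,l])$, $\theta(0)=\theta(l)=0$, and $k\to-\mu/2$ at both endpoints.
\end{enumerate}
\end{theorem}

In (i) the solution is the one of finite energy: the even reflection of $\omega$ in the base belongs to $H^1_0$ of the full droplet. By (iv), $\theta(t)=\mu t/2+o(t)$ and $Y(t)=\mu t^2/4+o(t^2)$ as $t\to0$, so the cusps are parabolic.

\subsection{Method}

Let $\Phi$ map the strip $\mathbb R\times(0,1)$ conformally onto $\Omega_\Gamma$ and write $\log\Phi'=u+iv$. Then $v=\Theta_\Gamma\circ\Phi$, the elastic energy is the Dirichlet integral of $u$ on a fixed domain, length and area are integrals of $e^u$ and $e^{2u}$, and the constraint $X'\ge0$ becomes $|v|\le\frac\pi2$ (Section~\ref{sec:dict}). We minimize over all $u$, without this constraint. A rearrangement along the strip yields a minimizer $u_0$ of the relaxed problem (Section~\ref{sec:exist}), and all minimizers of the relaxed problem satisfy a semilinear Neumann problem and are smooth (Section~\ref{sec:EL}). A second rearrangement, which moves mass toward the cusps, shows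 that $u_0$ satisfies $|v_0|<\frac\pi2$ (Section~\ref{sec:cusps}). So $u_0$ comes from an admissible curve, the two minimum values agree, and every minimizer $\Gamma$ solves the relaxed problem (Section~\ref{sec:thm1}). Theorem~\ref{thm:shape} is proved in Section~\ref{sec:thm2}.

Of the known facts we use only that a minimizer, being chord-arc, is a simple curve.

\section{Droplets as harmonic functions on a strip}\label{sec:dict}

\subsection{The relaxed problem}

Write $z=x+iy$ and
\[
S=\mathbb R\times(0,1),\qquad T=\mathbb R\times\{1\},\qquad S'=\mathbb R\times(-1,1),\qquad R_n=(n,n+1)\times(0,1).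
\]
For a function $u$ on $S$ let $D(u)=\int_S|\nabla u|^2$. Let $\mathcal W$ be the space of harmonic functions $u$ on $S'$ that are even in $y$ and satisfy $D(u)<\infty$; these are the harmonic functions on $S$ of finite energy with $\partial_yu=0$ on $y=0$. For $u\in\mathcal W$ and a.e.\ $x$ we have $\int_0^1u_y^2\,dy<\infty$, so the vertical limit $f(x)=\lim_{y\to1}u(x,y)$ exists, and
\[
\int_n^{n+1}|u(x,y)-f(x)|^2\,dx\le(1-y)\int_{R_n}u_y^2 .
\]
Thus $u\in H^1(R_n)$ for all $n$, the function $f$ is the trace of $u$ on $T$, and $u(\cdot,y)\to f$ in $L^2_{\mathrm{loc}}$. The letter $f$ always denotes this trace. The \emph{conjugate} of $u$ is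
\begin{equation}\label{eq:conj}
v(x,y)=\int_0^yu_x(x,y')\,dy' .
\end{equation}
It vanishes on $y=0$ and satisfies $v_y=u_x$ and $v_x=-\int_0^yu_{yy}=-u_y$, so $u+iv$ is holomorphic and $D(v)=D(u)$. Put
\[
\mathcal L(u)=\int_{\mathbb R}e^f\,dx,\qquad \mathcal A(u)=\int_Se^{2u},\qquad J(u)=D(u)+\mu\,\mathcal L(u),
\]
$\mathcal U=\{u\in\mathcal W:\mathcal L(u)<\infty\}$ and $\mathcal U_A=\{u\in\mathcal U:\mathcal A(u)=A\}$. The \emph{relaxed problem} is to minimize $J$ on $\mathcal U_A$. We shall see that $\mathcal A$ is finite on $\mathcal U$ (Lemma~\ref{lem:local}). Subtracting a constant $c$ from $u$ corresponds to a dilation of the droplet: it leaves $D$ unchanged and multiplies $\mathcal L$ by $e^{-c}$ and $\mathcal A$ by $e^{-2c}$. Taking $c=\frac12\log(\mathcal A(u)/A)$ we obtain the principle behind every comparison below: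
\begin{equation}\label{eq:scale}
\text{if }u\in\mathcal U\text{ and }\mathcal A(u)\ge A,\text{ then }u-c\in\mathcal U_A\text{ and }J(u-c)\le J(u)\text{ for some }c\ge0 .
\end{equation}

\subsection{From curves to functions}

To use a conformal map we need $\Omega_\Gamma$ to be a single Jordan domain.

\begin{lemma}\label{lem:positive}
If $\Gamma$ is a minimizer, then $Y>0$ on $(0,l)$.
\end{lemma}

\begin{proof}
The open set $\{t:Y(t)>0\}$ is a disjoint union of intervals $I_j=(s_j,t_j)$. Since $Y(s_j)=Y(t_j)=0$, $\Gamma$ is simple and $X$ is nondecreasing, $X(s_j)<X(t_j)$. The arc $\Gamma|_{I_j}$ and the segment $[X(s_j),X(t_j)]\times\{0\}$ bound a Jordan domain $\Omega_j$. These domains lie in disjoint vertical strips and their union is $\Omega_\Gamma$. Let $A_j>0$ be the area of $\Omega_j$, $D_j$ the Dirichlet integral of $\Theta_\Gamma$ over it, and $l_j=c_j\sqrt{A_j}$ the length of $I_j$. Then $\sum A_j=A$ and $\sum l_j\le l$. The isoperimetric inequality for $\Omega_j$ doubled by reflection reads $(2l_j)^2\ge4\pi\cdot2A_j$, so $c=\inf c_j\ge\sqrt{2\pi}$.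

Suppose there are at least two intervals. Then $\sqrt A<\sum_i\sqrt{A_i}\le l/c<\infty$, so by the definition of $c$ some $j$ has $c_j\sqrt A<c\sum_i\sqrt{A_i}\le l$. Dilating $\Gamma|_{I_j}$ by the factor $\sqrt{A/A_j}$ and translating it gives an admissible curve with energy $D_j+\mu c_j\sqrt A<E(\Gamma)$, a contradiction. So there is one interval $I_1$. If $l_1<l$, a translate of $\Gamma|_{I_1}$ is admissible with smaller energy. Hence $I_1=(0,l)$.
\end{proof}

We recall two classical facts. Let $\psi$ map the unit disk $\mathbb D$ conformally onto a Jordan domain with rectifiable boundary; by Carath\'eodory's theorem $\psi$ extends to a homeomorphism of the closures. The theorem of F.\ and M.\ Riesz says that $\psi$ is absolutely continuous on $\partial\mathbb D$, that $\psi'$ has a finite nonzero nontangential limit at a.e.\ point, and that $\frac d{ds}\psi(e^{is})=ie^{is}\psi'(e^{is})$ a.e. Fatou's theorem says that a bounded harmonic function in $\mathbb D$ has nontangential limits a.e.\ and is their Poisson integral, hence is determined by them.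 Both facts transfer to $S$ through $z\mapsto\tanh\frac\pi2(z-\frac i2)$, which maps $S$ onto $\mathbb D$ and is conformal across both boundary lines.

\begin{proposition}\label{prop:curve}
Let $\Gamma$ be a minimizer and let $\Phi:S\to\Omega_\Gamma$ be conformal with $\pm\infty\mapsto(\pm a,0)$. Then $\operatorname{Re}\Phi'>0$ in $S$, the function $u_\Gamma=\log|\Phi'|$ belongs to $\mathcal U_A$, its conjugate is $v=\operatorname{Arg}\Phi'=\Theta_\Gamma\circ\Phi$, and
\[
\mathcal L(u_\Gamma)=l(\Gamma),\qquad J(u_\Gamma)=E(\Gamma).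
\]
\end{proposition}

The map $\Phi$ is unique up to a horizontal translation of $S$. Since it preserves orientation, it takes the real line onto the base and $T$ onto $\Gamma$, both from left to right.

\begin{proof}
The first task is to choose a branch of $\arg\Phi'$ that matches $\theta$; this is where $X'\ge0$ enters. By Schwarz reflection, $\Phi$ extends holomorphically to $S'$ with $\Phi(\bar z)=\overline{\Phi(z)}$. The function $X=\operatorname{Re}\Phi$ is continuous on $\overline S\cup\{\pm\infty\}$ and nondecreasing in $x$ on both boundary lines. For $h>0$ the harmonic function $X(z+h)-X(z)$ is nonnegative on both lines and tends to $0$ at $\pm\infty$, so it is nonnegative in $S$. Hence $X_x\ge0$ in $S$, and in $S'$ because $X$ is even in $y$. As $X\to\pm a$ at $\pm\infty$, $X_x\not\equiv0$, and the strong maximum principle gives $\operatorname{Re}\Phi'=X_x>0$ in $S'$. The principal branch $F=\log\Phi'=u_\Gamma+iv$ is therefore holomorphic in $S'$, $|v|<\frac\pi2$, and $F(\bar z)=\overline{F(z)}$. So $u_\Gamma$ is even in $y$, $v=0$ on $y=0$, and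 $v$ is given by \eqref{eq:conj}.

Let $t(x)$ be defined by $\Gamma(t(x))=\Phi(x+i)$. By the F.\ and M.\ Riesz theorem $t$ is locally absolutely continuous with $t'(x)=|\Phi'(x+i)|>0$ a.e., so null sets in $x$ and in $t$ correspond, and $\Phi'(x+i)=e^{i\theta(t(x))}t'(x)$ a.e. At such $x$ the nontangential limit of $v$ exists, lies in $[-\frac\pi2,\frac\pi2]$ and agrees with $\theta(t(x))$ modulo $2\pi$, hence equals it. On the other hand $\Phi(x+iy)=\Phi(x+i)-i(1-y)\Phi'(x+i)+o(1-y)$, so the image of the vertical segment arrives at $\Gamma$ along the normal, and $\Theta_\Gamma\circ\Phi$ has vertical limit $\theta(t(x))$ for a.e.\ $x$. In the same way it has vertical limit $0$ on $y=0$. By Fatou's theorem $v=\Theta_\Gamma\circ\Phi$.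

Conformal invariance of the Dirichlet integral gives $\int_{\Omega_\Gamma}|\nabla\Theta_\Gamma|^2=D(v)=D(u_\Gamma)$, so $u_\Gamma\in\mathcal W$. Its trace is the vertical limit $\log|\Phi'(x+i)|=\log t'(x)$. Hence $\mathcal L(u_\Gamma)=l(\Gamma)$, and $\mathcal A(u_\Gamma)=\int_S|\Phi'|^2=A$.
\end{proof}

\subsection{The half-disk and a family of cusped droplets}\label{sub:examples}

Two explicit computations show what has to be proved about the relaxed problem.

\begin{example}[The half-disk]\label{ex:disk}
The map $\zeta(z)=\tanh\frac{\pi z}4=\frac{e^{\pi z/2}-1}{e^{\pi z/2}+1}$ takes $S'$ onto $\mathbb D$, $S$ onto the upper half-disk and $\pm\infty$ to $\pm1$. For $z=x+i$ we have $e^{\pi z/2}=ie^{\pi x/2}$, which gives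
\begin{equation}\label{eq:zetaT}
\zeta(x+i)=\tanh\frac{\pi x}2+i\operatorname{sech}\frac{\pi x}2=:e^{is/2},\qquad s\in(0,2\pi).
\end{equation}
Since $\zeta'=\frac\pi4(1-\zeta^2)$, the function attached to the half-disk is, up to the additive constant $\log\frac\pi4$,
\[
u_\circ+iv_\circ=\log(1-\zeta^2),\qquad u_\circ=-\log\Big|\cosh\frac{\pi z}4\Big|^2=-\log\Big(\sinh^2\frac{\pi x}4+\cos^2\frac{\pi y}4\Big).
\]
The function $u_\circ$ is even in $x$ and in $y$, smooth on $\overline S$, and $|u_\circ|\le C(1+|x|)$. As $\operatorname{Re}(1-\zeta^2)>0$ for $|\zeta|\le1$, $\zeta\ne\pm1$, we have $|v_\circ|<\frac\pi2$ on $\overline S$. On $T$, $1-e^{is}=2\sin\frac s2\,e^{i(s-\pi)/2}$, so by \eqref{eq:zetaT}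
\begin{equation}\label{eq:diskT}
f_\circ(x):=u_\circ(x+i)=\log\Big(2\operatorname{sech}\frac{\pi x}2\Big),\qquad v_\circ(x+i)=-\arcsin\tanh\frac{\pi x}2 .
\end{equation}
Finally $(u_\circ+iv_\circ)'=-\frac\pi2\zeta\to\mp\frac\pi2$ at $\pm\infty$, so $D(u_\circ)=\infty$: the two right angles cost infinite energy, and $u_\circ\notin\mathcal W$.
\end{example}

\begin{example}[Cusped droplets]\label{ex:cusp}
For $N>\frac12$ let $u_N+iv_N=-N\log(z^2+4)$; the principal branch is available since $\operatorname{Re}(z^2+4)\ge x^2+3$ for $|y|\le1$. The derivative $-2Nz/(z^2+4)$ is square integrable on $S$. From $|z^2+4|=|z-2i||z+2i|$ and $(x+i)^2+4=x^2+3+2ix$,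
\[
f_N(x)=-\frac N2\log\big((x^2+1)(x^2+9)\big),\qquad v_N(x+i)=-N\arctan\frac{2x}{x^2+3}.
\]
So $u_N\in\mathcal U$, and subtracting a suitable real constant shows that $\mathcal U_A\neq\emptyset$. The trace $f_N$ is even and decreasing in $|x|$, and the angle $v_N(x+i)$ is positive for $x<0$ and negative for $x>0$: the curve rises and then falls. The largest angle is $N\pi/6$, attained at $x=-\sqrt3$. For $N>3$ the curve overhangs, and $u_N$ violates the constraint.

Now compare with the half-disk. For $x>0$,
\[
(f_N-f_\circ)'(x)=\frac\pi2\tanh\frac{\pi x}2-N\Big(\frac x{x^2+1}+\frac x{x^2+9}\Big).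
\]
Let $N=1$. The bracket is at most $\min(\frac{10}9x,\frac23)$. The first term is concave and increasing, vanishes at $0$ and exceeds $\frac\pi2\cdot\frac9{10}>\frac{10}9$ at $x=1$, so it exceeds $\frac{10}9\min(x,1)$. Thus $f_1-f_\circ$ is increasing in $|x|$. Correspondingly $|v_1|<|v_\circ|$ on $T$ for $x\neq0$, because $\arcsin\tanh=\arctan\sinh$ and $\frac{2x}{x^2+3}<\frac{\pi x}2\le\sinh\frac{\pi x}2$ for $x>0$. For $N\ge3$ the derivative is negative for small $x>0$, since $\frac{\pi^2}4<\frac{10}9N$.
\end{example}

The example exhibits the mechanism of the proof. By \eqref{eq:conj} the sign of the angle $v$ is the sign of $u_x$, and the sign of $u_x$ is inherited from the monotonicity of the trace (Lemma~\ref{lem:sign}). Apply this once to $u$ and once to $u_\circ-u$. If $f$ is even, $f$ decreases in $|x|$ and $f-f_\circ$ increases in $|x|$, then $v$ lies between $0$ and $v_\circ$, and $|v_\circ|<\frac\pi2$. In words, $f$ must decrease, but no faster than for the half-disk. The first monotonicity alone is not enough, as $u_N$ with $N>3$ shows.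 Each of the two monotonicities will be produced by a rearrangement.

\section{Harmonic functions of finite energy on the strip}\label{sec:tools}

\subsection{Local bounds and compactness}

Length and area are exponentials of a function that is only in $H^1$. In two dimensions Trudinger's inequality controls them: there are absolute constants $\gamma,C>0$ such that $\int_R\exp\big(\gamma(\varphi-\bar\varphi)^2/\int_R|\nabla\varphi|^2\big)\le C$ for every nonconstant $\varphi\in H^1(R)$, where $R$ is a unit square and $\bar\varphi$ is the mean of $\varphi$. The outcome is that on each square $R_n$ all exponential integrals of $u$ are comparable to the exponential of one number, the mean $M_n=M_n(u)=\int_{R_n}u$. Put $D_n=\int_{R_n}|\nabla u|^2$.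

\begin{lemma}\label{lem:local}
Let $u\in\mathcal W$ and $q\in[1,\infty)$. With constants $C$ that depend only on $q$ and on an upper bound for $D(u)$, we have for all $n\in\mathbb Z$
\begin{gather}
\|u-M_n\|_{L^2(R_n)}\le CD_n^{1/2},\qquad\int_n^{n+1}|f-M_n|\le C,\qquad|M_{n+1}-M_n|\le(D_n+D_{n+1})^{1/2},\label{eq:means}\\
\int_{R_n}e^{qu}\le Ce^{qM_n},\qquad\int_n^{n+1}e^{qf}\le Ce^{qM_n},\qquad e^{M_n}\le C\int_n^{n+1}e^f.\label{eq:exp}
\end{gather}
In particular $M_{n+1}-M_n\to0$ and $M_n=o(|n|)$ as $|n|\to\infty$. If $u\in\mathcal U$, then $\sum_ne^{M_n}\le C\mathcal L(u)$, $M_n\to-\infty$ as $|n|\to\infty$, $e^{2u}\in L^q(S)$ and $e^f\in L^q(\mathbb R)$.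
\end{lemma}

\begin{proof}
The first bound in \eqref{eq:means} is the Poincar\'e inequality. For a.e.\ $x$, $|f(x)-M_n|\le\int_0^1(|u-M_n|+|u_y|)\,dy$, which gives the second. The third follows from $M_{n+1}-M_n=\int_0^1\int_{R_n}u_x(x+h,y)\,dx\,dy\,dh$ and the Cauchy--Schwarz inequality. Since $\sum D_n<\infty$, the increments tend to $0$, and so do their averages $(M_n-M_0)/n$.

For constant $u$ the bounds \eqref{eq:exp} are equalities with $C=1$. Otherwise put $D=D(u)>0$. From $q|r|\le\gamma r^2/D+q^2D/(4\gamma)$ and Trudinger's inequality, $\int_{R_n}e^{q|u-M_n|}\le C$, which gives the first bound. For a.e.\ $x$ and all $y$, $e^{qf(x)}=e^{qu(x,y)}+\int_y^1qe^{qu}u_y\,dy'$. Integrating over $R_n$,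
\[
\int_n^{n+1}e^{qf}\le\int_{R_n}e^{qu}+q\Big(\int_{R_n}e^{2qu}\Big)^{1/2}D^{1/2}\le Ce^{qM_n}.
\]
By Jensen's inequality and \eqref{eq:means}, $\int_n^{n+1}e^f\ge\exp\int_n^{n+1}f\ge e^{M_n-C}$. Summing over $n$ gives $\sum e^{M_n}\le C\mathcal L(u)$, hence $M_n\to-\infty$ and $\sum e^{qM_n}<\infty$ for every $q\ge1$, and the last two claims follow from \eqref{eq:exp}.
\end{proof}

\begin{lemma}\label{lem:compact}
Let $u_j\in\mathcal W$ with $D(u_j)$ and $M_0(u_j)$ bounded. Then there are a subsequence and $u\in\mathcal W$ such that $u_j\to u$ pointwise in $S$, $f_j\to f$ in $L^2_{\mathrm{loc}}(\mathbb R)$ and a.e., and $D(u)\le\liminf D(u_j)$.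
\end{lemma}

\begin{proof}
By \eqref{eq:means}, $u_j$ is bounded in $H^1((-N,N)\times(0,1))$ for every $N$. A diagonal subsequence converges weakly in each of these spaces to some $u$, and $D(u)\le\liminf D(u_j)$. The trace operator into $L^2((-N,N))$ is compact, so the traces converge in $L^2_{\mathrm{loc}}$, and a.e.\ along a further subsequence. The $u_j$ are harmonic and bounded in $L^2$ on bounded parts of $S'$, so a subsequence converges locally uniformly in $S'$, and $u$ is harmonic in $S'$ and even in $y$.
\end{proof}

Let $H^1_T=\{\varphi\in H^1(S):\varphi=0\text{ on }T\}$. Since $\varphi(x,y)=-\int_y^1\varphi_y$, we have $\int_S\varphi^2\le D(\varphi)$, so $D^{1/2}$ is an equivalent norm on $H^1_T$. Smooth functions with compact support in $\mathbb R\times[0,1)$ are dense in $H^1_T$: extend $\varphi$ by $0$ above $T$, shift it down by $\varepsilon$, cut off in $x$, reflect in $y=0$ and mollify. For such test functions integration by parts produces no boundary term when $u_y=0$ on $y=0$. Therefore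
\begin{equation}\label{eq:orth}
\int_S\nabla u\cdot\nabla\varphi=0\qquad\text{for }u\in\mathcal W,\ \varphi\in H^1_T .
\end{equation}

\subsection{The Poisson kernel}

Rearrangement inequalities act on convolutions with symmetric decreasing kernels, so we represent $u$ through $f$. For $|y|<1$ let
\[
P(x,y)=\operatorname{Re}\frac1{2\cosh\frac{\pi z}2}=\frac{\cos\frac{\pi y}2\cosh\frac{\pi x}2}{2\big(\sinh^2\frac{\pi x}2+\cos^2\frac{\pi y}2\big)}=\frac{\cos\frac{\pi y}2}4\Big[\frac1{\cosh\frac{\pi x}2-\sin\frac{\pi y}2}+\frac1{\cosh\frac{\pi x}2+\sin\frac{\pi y}2}\Big].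
\]
The first form shows that $P$ is harmonic in $S'$ and even in $y$. The last form shows that $P_y=P(\cdot,y)$ is positive, even and decreasing in $|x|$. For $0\le y<1$ we have $1-y\le\cos\frac{\pi y}2\le\frac\pi2(1-y)$, and $\sinh^2\frac{\pi x}2\ge x^2$, so the middle form gives
\begin{equation}\label{eq:Pbound}
P\le C\frac{1-y}{x^2+(1-y)^2}\quad(|x|\le1),\qquad P\le C(1-y)e^{-\pi|x|/2}\quad(|x|\ge1).
\end{equation}
Let $\hat g(\xi)=\int e^{-i\xi x}g(x)\,dx$ and $g_0(z)=1/(2\cosh\frac{\pi z}2)$. Since $g_0(z+2i)=-g_0(z)$ and $g_0$ has residue $1/(i\pi)$ at $z=i$, the residue theorem gives $(1+e^{2\xi})\hat g_0(\xi)=2e^\xi$, that is, $\hat g_0=1/\cosh\xi$. Shifting the contour, $g_0(\cdot\pm iy)$ has transform $e^{\mp\xi y}/\cosh\xi$, and $P_y$ is the average of these two functions. So $\hat P_y(\xi)=\cosh(\xi y)/\cosh\xi$. In particular $\int P_y=1$, and by \eqref{eq:Pbound} $P_y$ is an approximate identity as $y\to1$. Write $Pg(\cdot,y)=P_y*g$.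

\begin{lemma}\label{lem:poisson}
Let $U$ be harmonic in $S'$ and even in $y$, and let $g\in L^1_{\mathrm{loc}}(\mathbb R)$. Suppose that $U(\cdot,y)\to g$ in $L^1_{\mathrm{loc}}$ as $y\to1$ and that $\int_{R_n}|U|+\int_n^{n+1}|g|\le C(1+|n|)$ for all $n$. Then $U=Pg$. In particular $u=Pf$ for $u\in\mathcal W$, and $u_\circ=Pf_\circ$.
\end{lemma}

\begin{proof}
By \eqref{eq:Pbound} the integral $Pg$ converges locally uniformly in $S'$, so it is harmonic and even in $y$. Moreover $\int_n^{n+1}P_y(x-x')\,dx\le Ce^{-\pi|m-n|/2}$ for $x'\in(m,m+1)$, whence $\int_n^{n+1}|P_y*g|\le C\sum_me^{-\pi|m-n|/2}(1+|m|)\le C(1+|n|)$. To see that $P_y*g\to g$ in $L^1((-N,N))$, split $g$ at $|x|=N+1$: the inner part is in $L^1$ and $P_y$ is an approximate identity, and the outer part contributes $O(1-y)$.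

So $\delta=U-Pg$ is harmonic in $S'$, even in $y$, tends to $0$ in $L^1_{\mathrm{loc}}$ as $y\to1$, and $\int_{R_n}|\delta|\le C(1+|n|)$. Let $\delta_\varepsilon(\cdot,y)=\rho_\varepsilon*\delta(\cdot,y)$ with a mollifier $\rho_\varepsilon$ supported in $(-\varepsilon,\varepsilon)$, $\varepsilon\le1$. It has the same properties and tends to $0$ locally uniformly as $y\to1$. By the reflection principle it extends oddly across $y=1$, and repeated reflection gives a harmonic function on $\mathbb R^2$ with $\delta_\varepsilon(x,y+2)=-\delta_\varepsilon(x,y)$. The mean value property on unit disks gives $|\delta_\varepsilon|\le C(1+|x|)$, so $\delta_\varepsilon$ is affine by Liouville's theorem. An affine function that changes sign under $y\mapsto y+2$ is $0$. Letting $\varepsilon\to0$ gives $\delta=0$. The hypotheses hold for $u\in\mathcal W$ by \eqref{eq:means}, and for $u_\circ$ by Example~\ref{ex:disk}.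
\end{proof}

\begin{lemma}[Monotone trace, signed angle]\label{lem:sign}
Let $U$ and $g$ be as in Lemma~\ref{lem:poisson}, with $U$ nonconstant and $C^1$ on $S\cup T$, and with $g$ even and nonincreasing in $|x|$. Then $V(x,y)=\int_0^yU_x(x,y')\,dy'$ is odd in $x$, and $V>0$ on $\{x<0,\ 0<y\le1\}$.
\end{lemma}

\begin{proof}
$U=Pg$ is even in $x$, so $V$ is odd. Let $0\le x_1<x_2$ and $c=\frac{x_1+x_2}2>0$. The reflection $x'\mapsto2c-x'$ exchanges $P_y(x_1-x')$ and $P_y(x_2-x')$, so
\[
U(x_1,y)-U(x_2,y)=\int_{x'<c}[P_y(x_1-x')-P_y(x_2-x')]\,[g(x')-g(2c-x')]\,dx'\ge0,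
\]
because $|x_1-x'|<|x_2-x'|$ and $|x'|<|2c-x'|$ for $x'<c$. Thus the harmonic function $U_x$ is nonnegative in $S'\cap\{x<0\}$. If it vanished at a point there, it would vanish on this set by the strong maximum principle and on $S'$ by analyticity; then $U$ would be an even affine function of $y$, hence constant. So $U_x>0$ there, and $V>0$.
\end{proof}

\subsection{The energy as a limit of convolution forms}

Let $g\in L^2(\mathbb R)$. Plancherel's theorem and $\int_0^1\xi^2(\cosh^2\xi y+\sinh^2\xi y)\,dy=\xi\sinh\xi\cosh\xi$ give $D(Pg)=\frac1{2\pi}\int\xi\tanh\xi\,|\hat g|^2\,d\xi\in[0,\infty]$. Moreover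
\begin{equation}\label{eq:least}
D(Pg)\le D(\varphi)\qquad\text{for every }\varphi\in H^1(S)\text{ with trace }g\text{ on }T.
\end{equation}
Indeed, fix $\xi$, let $\phi_0(y)=\hat g(\xi)\cosh(\xi y)/\cosh\xi$ and $\phi=\phi_0+\psi$ with $\psi(1)=0$. The cross term in $\int_0^1(|\phi'|^2+\xi^2|\phi|^2)$ is $2\operatorname{Re}[\phi_0'\bar\psi]_0^1=0$, so $\phi_0$ minimizes this integral. Finally, the slope of the chord of the convex function $y\mapsto\cosh\xi y$ from $y$ to $1$ increases to $\xi\sinh\xi$ as $y\uparrow1$. By monotone convergence,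
\begin{equation}\label{eq:qy}
q_y(g):=\frac{\|g\|_2^2-\int g\,(P_y*g)}{1-y}=\frac1{2\pi}\int\frac{\cosh\xi-\cosh\xi y}{(1-y)\cosh\xi}|\hat g|^2\,d\xi\ \uparrow\ D(Pg)\qquad(y\uparrow1).
\end{equation}

\section{Rearrangement along the strip and existence}\label{sec:exist}

On bounded parts of $S$ a minimizing sequence for $J$ is compact. The danger is that area escapes to the ends of the strip, since $J$ is invariant under horizontal translations. Symmetric decreasing rearrangement of the trace removes this danger, and it produces the first of the two monotonicities of Section~\ref{sub:examples}.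

Let $g$ be a measurable function on $\mathbb R$ and $m(\tau)=|\{g>\tau\}|$. Its \emph{symmetric decreasing rearrangement} is $g^*(x)=\sup\{\tau:m(\tau)>2|x|\}$. It is even, nonincreasing in $|x|$, and $\{g^*>\tau\}=\{|x|<m(\tau)/2\}$, so $g$ and $g^*$ have superlevel sets of equal measure. For a set $E$, $E^*$ is the centered interval of the same measure, and $(1_E)^*=1_{E^*}$. Riesz's rearrangement inequality \cite[Theorem 3.7]{LL} states that for nonnegative $g,K,h$ whose superlevel sets at positive levels have finite measure,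
\[
\iint g(x)K(x-x')h(x')\,dx\,dx'\le\iint g^*(x)K^*(x-x')h^*(x')\,dx\,dx' .
\]
We use it with $K=K^*=P_y$. To pass from such bilinear inequalities to the area we use
\begin{equation}\label{eq:layer}
e^{2p}=4\int_{\mathbb R}e^{2\tau}(p-\tau)^+\,d\tau\qquad(p\in\mathbb R),
\end{equation}
which follows from $\int_0^\infty re^{-2r}\,dr=\frac14$.

\begin{lemma}\label{lem:rearr}
Let $u\in\mathcal U$. Then $u^*=Pf^*$ belongs to $\mathcal U$ and has trace $f^*$, and
\[
D(u^*)\le D(u),\qquad\mathcal L(u^*)=\mathcal L(u),\qquad\mathcal A(u^*)\ge\mathcal A(u).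
\]
\end{lemma}

\begin{proof}
We have $m(\tau)\le e^{-\tau}\mathcal L(u)$, and $m(\tau)\to\infty$ as $\tau\to-\infty$ because $f$ is finite a.e. So $f^*$ is finite for $x\ne0$ and bounded below on bounded sets, $\int e^{f^*}=\mathcal L(u)$, and $(f^*)^+\le e^{f^*}\in L^1$. Hence $f^*\in L^1_{\mathrm{loc}}$.

\emph{Energy.} The trace $f$ tends to $-\infty$ in the mean and is not in $L^2$, so we truncate before using \eqref{eq:qy}. For $k\ge1$ let $f_k=\min((f+k)^+,2k)$ and $\varphi_k=\min((u+k)^+,2k)$. Then $f_k$ is bounded and vanishes off $\{f>-k\}$, so $f_k\in L^1\cap L^\infty$. We have $|\nabla\varphi_k|\le|\nabla u|$, $\varphi_k$ has trace $f_k$, and $\varphi_k(x,y)^2\le2f_k(x)^2+2\int_0^1|\partial_y\varphi_k|^2\,dy'$, so $\varphi_k\in H^1(S)$. By \eqref{eq:least}, $D(Pf_k)\le D(u)$. Riesz's inequality gives $\int f_k\,(P_y*f_k)\le\int f_k^*\,(P_y*f_k^*)$, while $\|f_k^*\|_2=\|f_k\|_2$. So $q_y(f_k^*)\le q_y(f_k)$, and $D(Pf_k^*)\le D(u)$ by \eqref{eq:qy}. Comparing superlevel sets, $f_k^*=\min((f^*+k)^+,2k)$. Thus $u_k=-k+Pf_k^*\in\mathcal W$ has trace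 $\max(-k,\min(f^*,k))$, which tends to $f^*$ in $L^1_{\mathrm{loc}}$. By \eqref{eq:means}, $M_0(u_k)$ is bounded. Lemma~\ref{lem:compact} yields an element of $\mathcal W$ with trace $f^*$ and energy at most $D(u)$, and it equals $Pf^*$ by Lemma~\ref{lem:poisson}.

\emph{Area.} Fix $y\in(0,1)$, $\tau\in\mathbb R$ and $k>-\tau$. Since $(f+k)^+\le e^{f+k}\in L^1$, the functions $\phi=P_y*(f+k)^+$ and $\tilde\phi=P_y*(f^*+k)^+$ are in $L^1$. Let $\sigma=\tau+k>0$ and $E=\{\phi>\sigma\}$, a set of finite measure. By Riesz's inequality with $g=1_E$,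
\[
\int(\phi-\sigma)^+=\int_E\phi-\sigma|E|\le\int_{E^*}\tilde\phi-\sigma|E^*|\le\int(\tilde\phi-\sigma)^+ .
\]
Here $\phi-\sigma=P_y*\max(f,-k)-\tau$ and $\tilde\phi-\sigma=P_y*\max(f^*,-k)-\tau$. As $k\to\infty$ these functions decrease to $u(\cdot,y)-\tau$ and $u^*(\cdot,y)-\tau$, and their positive parts are integrable for each $k$. Dominated convergence gives $\int(u(\cdot,y)-\tau)^+\le\int(u^*(\cdot,y)-\tau)^+$. Multiply by $4e^{2\tau}$, integrate in $\tau$ using \eqref{eq:layer}, and then integrate in $y$.
\end{proof}

\begin{proposition}\label{prop:exist}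
$J$ attains its minimum on $\mathcal U_A$ at some $u_0$ whose trace $f_0$ is even and nonincreasing in $|x|$.
\end{proposition}

\begin{proof}
The set $\mathcal U_A$ is nonempty by Example~\ref{ex:cusp}. Let $u_j$ be a minimizing sequence. By Lemma~\ref{lem:rearr} and \eqref{eq:scale} we may assume that the traces $f_j$ are even and nonincreasing in $|x|$. Since $\mu>0$, both $D(u_j)$ and $\mathcal L(u_j)$ are bounded; the constants below do not depend on $j$.

Let $b_n=\int_n^{n+1}e^{f_j}$. By \eqref{eq:exp}, $\int_{R_n}e^{2u_j}\le Ce^{2M_n}\le Cb_n^2$. Monotonicity gives $2|x|e^{f_j(x)}\le\mathcal L(u_j)$, so $b_n\le C/|n|$ for $|n|\ge2$; it also gives $b_n\le b_0$ for all $n$. Hence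
\[
\sum_{|n|\ge N}\int_{R_n}e^{2u_j}\le\frac CN\quad(N\ge2),\qquad A\le C\sum_nb_n^2\le C\mathcal L(u_j)\,b_0\le Ce^{M_0(u_j)} .
\]
So $M_0(u_j)$ is bounded below, and it is bounded above because $e^{M_n}\le C\mathcal L(u_j)$ for all $n$. Let $u_0$ be a limit given by Lemma~\ref{lem:compact}. Its trace is even and nonincreasing in $|x|$, $D(u_0)\le\liminf D(u_j)$, and $\mathcal L(u_0)\le\liminf\mathcal L(u_j)$ by Fatou's lemma. By \eqref{eq:exp} with $q=4$, $e^{2u_j}$ is bounded in $L^2(R_n)$, hence uniformly integrable there, and $\int_{R_n}e^{2u_j}\to\int_{R_n}e^{2u_0}$. With the uniform tail bound, $\mathcal A(u_0)=A$. So $u_0\in\mathcal U_A$ and $J(u_0)=\inf J$.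
\end{proof}

\section{The Euler--Lagrange equation and smoothness}\label{sec:EL}

An element of $\mathcal W$ is determined by its trace, so the variations are $u+\varepsilon P\eta$, corrected by a constant that restores the area. The variation of the area is an integral over $S$; to turn it into an integral over $T$ we introduce the solution $w$ of the dual boundary value problem. Let $u\in\mathcal U$. Since $e^{2u}\in L^2(S)$, the Riesz representation theorem gives a unique $w\in H^1_T$ with $\int_S\nabla w\cdot\nabla\varphi=\int_Se^{2u}\varphi$ for all $\varphi\in H^1_T$. Expand in the functions $\cos((j+\frac12)\pi y)$, $j\ge0$, and take the Fourier transform in $x$: the coefficients of $w$ are those of $e^{2u}$ divided by $\xi^2+(j+\frac12)^2\pi^2$. So $w\in H^2(S)$ and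
\[
-\Delta w=e^{2u}\ \text{ in }S,\qquad w=0\ \text{ on }T,\qquad\partial_yw=0\ \text{ on }y=0 .
\]
Testing with $\varphi=\min(w,0)$ gives $w\ge0$. Put $p=-\partial_yw|_T\in L^2(\mathbb R)$. For $\eta\in C_c^\infty(\mathbb R)$ the function $P\eta$ is bounded, lies in $\mathcal W\cap H^1(S)$ and has trace $\eta$. By \eqref{eq:orth}, $\int\nabla w\cdot\nabla P\eta=0$, so Green's formula gives
\begin{equation}\label{eq:dual}
\int_Se^{2u}P\eta=-\int_SP\eta\,\Delta w=\int_{\mathbb R}p\,\eta .
\end{equation}

The equation for $u$ will be a Neumann condition whose right-hand side is at first only in $L^2_{\mathrm{loc}}$. The following potential solves such a condition explicitly. For $g\in L^2(\mathbb R)$ with compact support let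
\[
V[g](z)=-\frac1\pi\int\log|z-x'-i|\,g(x')\,dx',\qquad y\le1 .
\]

\begin{lemma}\label{lem:neumann}
Let $u\in\mathcal W$ and $h\in L^2_{\mathrm{loc}}(\mathbb R)$ satisfy $\int_S\nabla u\cdot\nabla\psi=\int_{\mathbb R}h(x)\psi(x,1)\,dx$ for all $\psi\in C_c^\infty(\mathbb R\times(0,1])$. Let $I$ be an open interval and let $g\in L^2(\mathbb R)$ have compact support and equal $h$ on $I$. Then $V[g]\in C^{0,1/4}$ on $\{y\le1\}$, and the even reflection of $u-V[g]$ across $T$ is harmonic in $I\times(0,2)$.
\end{lemma}

\begin{proof}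
Write $V=V[g]$ and $\alpha=\frac14$. From $(1+r)^\alpha\le1+r^\alpha$ we get $\log(1+r)\le r^\alpha/\alpha$, hence $|\log\rho_1-\log\rho_2|\le\alpha^{-1}|\rho_1-\rho_2|^\alpha\min(\rho_1,\rho_2)^{-\alpha}$. With $\rho_j=|z_j-x'-i|\ge|x_j-x'|$,
\[
|V(z_1)-V(z_2)|\le\frac{|z_1-z_2|^\alpha}{\pi\alpha}\int\big(|x_1-x'|^{-\alpha}+|x_2-x'|^{-\alpha}\big)|g(x')|\,dx'\le C|z_1-z_2|^\alpha
\]
by the Cauchy--Schwarz inequality, since $2\alpha<1$. For $y<1$, $V$ is harmonic, and
\[
\partial_yV=\frac1\pi\int\frac{(1-y)\,g(x')}{(x-x')^2+(1-y)^2}\,dx',\qquad\partial_xV=-\frac1\pi\int\frac{(x-x')\,g(x')}{(x-x')^2+(1-y)^2}\,dx'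
\]
are the Poisson integral and, up to sign, the conjugate Poisson integral of $g$. Their Fourier multipliers have modulus $e^{-|\xi|(1-y)}$, so both are bounded in $L^2$ on horizontal lines, and $\partial_yV(\cdot,y)\to g$ in $L^2$. Thus $\nabla V\in L^2(S)$, and integrating by parts below the height $y$ and letting $y\to1$ gives $\int_S\nabla V\cdot\nabla\psi=\int g\psi(\cdot,1)$. So $\int\nabla(u-V)\cdot\nabla\psi=0$ when $\psi$ is supported in $I\times(0,1]$. For $\chi\in C_c^\infty(I\times(0,2))$ apply this to $\psi(x,y)=\chi(x,y)+\chi(x,2-y)$: the even reflection of $u-V$, which is in $H^1_{\mathrm{loc}}(I\times(0,2))$, is weakly harmonic, hence harmonic by Weyl's lemma.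
\end{proof}

We use three standard regularity facts, with $0<\alpha<1$, $m\ge0$ an integer and $2<q<\infty$. (a) A weak $H^1$ solution of $-\Delta\varphi=g\in L^q_{\mathrm{loc}}$ lies in $W^{2,q}_{\mathrm{loc}}\subset C^{1,1-2/q}_{\mathrm{loc}}$. (b) If $\varphi\in W^{2,q}_{\mathrm{loc}}(S\cup T)$ vanishes on $T$ and $\Delta\varphi\in C^{m,\alpha}_{\mathrm{loc}}(S\cup T)$, then $\varphi\in C^{m+2,\alpha}_{\mathrm{loc}}(S\cup T)$. (c) The Poisson and conjugate Poisson integrals of a compactly supported function in $C^{m,\alpha}(\mathbb R)$ are $C^{m,\alpha}$ up to the boundary of the half-plane.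

\begin{proposition}\label{prop:EL}
Let $u$ minimize $J$ on $\mathcal U_A$, let $w,p$ be as above and $\lambda=\mu\mathcal L(u)/(2A)$. Then $u,v,w\in C^\infty(S\cup T)$, and
\begin{equation}\label{eq:EL}
\partial_yu=h:=\lambda p-\frac\mu2e^f\qquad\text{on }T.
\end{equation}
\end{proposition}

\begin{proof}
Let $\eta\in C_c^\infty(\mathbb R)$, $\varphi=P\eta$ and $c_\varepsilon=\frac12\log(\mathcal A(u+\varepsilon\varphi)/A)$. Then $u+\varepsilon\varphi-c_\varepsilon\in\mathcal U_A$ for all $\varepsilon\in\mathbb R$, of either sign; this is what dropping the constraint has gained. Since $\varphi$ is bounded we may differentiate under the integrals. The derivative of $c_\varepsilon$ at $0$ is $\frac1A\int_Se^{2u}\varphi$, and differentiating $D(u+\varepsilon\varphi)+\mu e^{-c_\varepsilon}\int e^{f+\varepsilon\eta}$ at $\varepsilon=0$ gives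
\[
2\int_S\nabla u\cdot\nabla\varphi+\mu\int e^f\eta-\frac{\mu\mathcal L(u)}A\int_Se^{2u}\varphi=0 .
\]
By \eqref{eq:dual} this reads $\int_S\nabla u\cdot\nabla\varphi=\int h\eta$. If $\psi\in C_c^\infty(\mathbb R\times(0,1])$ and $\eta=\psi(\cdot,1)$, then $\psi-\varphi\in H^1_T$, and \eqref{eq:orth} gives $\int_S\nabla u\cdot\nabla\psi=\int h\psi(\cdot,1)$. This is \eqref{eq:EL} in weak form, and $h\in L^2(\mathbb R)$ by Lemma~\ref{lem:local}.

The odd reflection of $w$ across $T$ solves Poisson's equation weakly in $\mathbb R\times(0,2)$, with the odd reflection of $e^{2u}\in L^q$ as right-hand side. By (a), $w\in W^{2,q}_{\mathrm{loc}}(S\cup T)$ for all $q<\infty$. Lemma~\ref{lem:neumann} with $g=h1_I$, $I$ bounded, gives $u\in C^{0,\alpha}_{\mathrm{loc}}(S\cup T)$ with $\alpha=\frac14$. Now suppose $u\in C^{m,\alpha}_{\mathrm{loc}}(S\cup T)$. Then $w\in C^{m+2,\alpha}_{\mathrm{loc}}$ by (b), so $p\in C^{m+1,\alpha}_{\mathrm{loc}}$ and $h\in C^{m,\alpha}_{\mathrm{loc}}$. Take $g=\chi h$ with $\chi\in C_c^\infty(\mathbb R)$ equal to $1$ on $I$. By (c),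 $\nabla V[g]$ is $C^{m,\alpha}$ up to $T$, and by Lemma~\ref{lem:neumann}, $u-V[g]$ is smooth across $I\times\{1\}$. So $u\in C^{m+1,\alpha}_{\mathrm{loc}}(S\cup T)$. By induction $u$ and $w$ are smooth up to $T$, so is $v$ by \eqref{eq:conj}, and the weak equation holds pointwise.
\end{proof}

\section{Rearrangement about the cusps}\label{sec:cusps}

We now prove the second monotonicity: $G=f-f_\circ$ increases in $|x|$. A rearrangement of $G$ should preserve the length $\int e^Ge^{f_\circ}\,dx$, so it has to be taken with respect to the finite measure $e^{f_\circ}dx$, which is a multiple of arclength on the semicircle. It should move the large values of $G$ to both ends $x=\pm\infty$ at once. For even functions the map $Z=\zeta^2$ achieves both: it glues the two ends to the single point $Z=1$ and turns the problem into one on the full disk, where the Poisson kernel is a symmetric decreasing convolution kernel on the circle.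

\subsection{A Riesz-type inequality on the circle}

Identify functions on $\partial\mathbb D$ with $2\pi$-periodic functions of $s$. For $g\in L^1(\partial\mathbb D)$ define $g^*$ on $(-\pi,\pi)$ by the formula of Section~\ref{sec:exist}, with $m(\tau)$ measured on the circle. It is even, nonincreasing on $[0,\pi)$ and equimeasurable with $g$. The Hardy--Littlewood inequality $\langle g,h\rangle\le\langle g^*,h^*\rangle$ for $g,h\in L^2$, where $\langle g,h\rangle=\int gh\,ds$, follows for $g,h\ge0$ from $|\{g>\tau\}\cap\{h>\tau'\}|\le|\{g^*>\tau\}\cap\{h^*>\tau'\}|$ by integration in $\tau,\tau'>0$. Adding constants changes both sides equally, and truncation from below gives the general case. Expanding the square, $\|g^*-h^*\|_2\le\|g-h\|_2$.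

\begin{lemma}\label{lem:circle}
Let $K$ be bounded, even, $2\pi$-periodic and nonincreasing on $[0,\pi]$, and let $g,h\in L^2(\partial\mathbb D)$. Then $B(g,h):=\iint g(s)K(s-s')h(s')\,ds\,ds'\le B(g^*,h^*)$.
\end{lemma}

\begin{proof}
Both sides are continuous on $L^2\times L^2$, so we may assume that $g$ and $h$ are Lipschitz. The idea is to rearrange in elementary steps, each of which compares only a point with its mirror image.

\emph{Polarization.} For $c\in(0,\pi)$ let $\rho s=2c-s$ and $H=(c-\pi,c)\ni0$. The reflection $\rho$ of the circle fixes the endpoints of $H$ and exchanges $H$ with the opposite half-circle. Let $g^c=\max(g,g\circ\rho)$ on $H$ and $g^c=\min(g,g\circ\rho)$ off $H$. At each pair $\{s,\rho s\}$, $g^c$ takes the same two values as $g$, so it is equimeasurable with $g$. The two definitions agree at the endpoints of $H$, so the Lipschitz constant does not increase.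

For $s,s'\in H$ we have $\cos(s-s')-\cos(s-\rho s')=2\sin(c-s)\sin(c-s')>0$. Since $K$ is a nondecreasing function of the cosine of its argument, $K(s-s')\ge K(s-\rho s')$. With $g=g(s)$, $g_\rho=g(\rho s)$, $h=h(s')$, $h_\rho=h(\rho s')$, evenness of $K$ gives
\[
B(g,h)=\iint_{H\times H}\big\{K(s-s')[gh+g_\rho h_\rho]+K(s-\rho s')[gh_\rho+g_\rho h]\big\}\,ds\,ds' .
\]
Polarizing both functions does not change the sum $(g+g_\rho)(h+h_\rho)$ of the two brackets, and it replaces the first bracket by the larger of the two. Hence $B(g,h)\le B(g^c,h^c)$. Also $\cos s-\cos\rho s=2\sin c\sin(c-s)>0$ on $H$, so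
\[
\int g^c\cos-\int g\cos=\int_H(g^c-g)(s)\,(\cos s-\cos\rho s)\,ds\ge0,
\]
with equality only if $g^c=g$.

\emph{An extremal pair.} Let $\mathcal S$ be the set of pairs $(g_1,h_1)$ of continuous functions, equimeasurable with $g$ and $h$ respectively, with at most the same Lipschitz constants, and with $B(g_1,h_1)\ge B(g,h)$. It contains $(g,h)$ and is invariant under polarization. It is compact in $C\times C$ by the Arzel\`a--Ascoli theorem; equimeasurability passes to uniform limits because it means $\int\phi(g_1)=\int\phi(g)$ for all continuous $\phi$. Let $(g_1,h_1)$ maximize $\int(g_1+h_1)\cos$ on $\mathcal S$. Then $g_1^c=g_1$ for all $c\in(0,\pi)$, that is, $g_1(s)\ge g_1(2c-s)$ for $s\in(c-\pi,c)$. For $0\le s_1<s_2\le\pi$ and $c=\frac{s_1+s_2}2$ this gives $g_1(s_1)\ge g_1(s_2)$. For $s\in(0,\pi)$, the inequality at $-s$ with $c\to0$ gives $g_1(-s)\ge g_1(s)$, and at $s$ with $c\to\pi$ it gives $g_1(s)\ge g_1(-s)$. So $g_1=g^*$ a.e. The same argument applies to $h_1$, and $B(g,h)\le B(g^*,h^*)$.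
\end{proof}

\subsection{Even functions on the strip as functions on the disk}

The map $Z=\zeta(z)^2$ takes $S$ conformally onto $\mathbb D\setminus[0,1)$ and $T$ onto $\partial\mathbb D\setminus\{1\}$; see Figure~\ref{fig:maps}. By \eqref{eq:zetaT}, $x+i$ goes to $e^{is}$, the half-line $x>0$ corresponds to $s\in(0,\pi)$ with $s$ decreasing in $x$, and $x\mapsto-x$ is $s\mapsto-s$ modulo $2\pi$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\fill[gray!15] (-1.9,0) rectangle (1.9,1);
\draw[thick] (-1.9,1)--(1.9,1);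
\draw[dashed] (-1.9,0)--(1.9,0);
\fill (0,1) circle (1.5pt) node[above] {$i$};
\node at (-1.45,0.5) {$-\infty$};
\node at (1.45,0.5) {$+\infty$};
\draw[->] (2.15,0.5)--node[above] {$\zeta$} (2.85,0.5);
\fill[gray!15] (5.3,0) arc (0:180:1) -- cycle;
\draw[thick] (5.3,0) arc (0:180:1);
\draw[dashed] (3.3,0)--(5.3,0);
\fill (4.3,1) circle (1.5pt) node[above] {$i$};
\node[below] at (3.3,0) {$-1$};
\node[below] at (5.3,0) {$1$};
\draw[->] (5.65,0.5)--node[above] {$\zeta^2$} (6.35,0.5);
\filldraw[fill=gray!15,thick] (8.1,0.5) circle (1);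
\draw[dashed] (8.1,0.5)--(9.1,0.5);
\fill (7.1,0.5) circle (1.5pt) node[left] {$-1$};
\node[right] at (9.1,0.5) {$1$};
\end{tikzpicture}
\caption{The strip $0<\operatorname{Im}z<1$, its image under $\zeta=\tanh(\pi z/4)$, and its image under $Z=\zeta^2$. The upper boundary line (solid) becomes the unit circle without the point $1$, the real axis (dashed) is folded onto the slit $[0,1)$, the marked points correspond, and both ends $\pm\infty$, the preimages of the cusps, go to $Z=1$.}
\label{fig:maps}
\end{figure}

Let $u\in\mathcal W$ be even in $x$. As a harmonic function of $\zeta\in\mathbb D$ it is invariant under $\zeta\mapsto\bar\zeta$ and $\zeta\mapsto-\bar\zeta$, hence under $\zeta\mapsto-\zeta$. Its expansion at $0$ has only terms of even degree, so it is a harmonic function of $Z\in\mathbb D$, symmetric under $Z\mapsto\bar Z$, with Dirichlet integral $D(u)$ over $\mathbb D$. Conversely, a harmonic function of $Z$ with finite energy and this symmetry pulls back to an element of $\mathcal W$ that is even in $x$.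

For $g\in L^2(\partial\mathbb D)$ with Fourier coefficients $g_n$ let $\mathcal Pg=\sum g_nr^{|n|}e^{ins}$ be the Poisson extension and $\mathcal P_rg$ its restriction to $|Z|=r$. Its Dirichlet integral over $\mathbb D$ is $D(\mathcal Pg)=2\pi\sum|n||g_n|^2$, and every harmonic function of finite energy in $\mathbb D$ is of this form. It has nontangential limit $g$ a.e., and vertical segments ending on $T$ are mapped to arcs that meet the circle orthogonally; so the trace on $T$ of the pullback is $g$. The analogue of \eqref{eq:qy} follows from $\frac{1-r^n}{1-r}=1+r+\dots+r^{n-1}$: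
\begin{equation}\label{eq:Qr}
Q_r(g):=\frac{\langle g,g-\mathcal P_rg\rangle}{1-r}=2\pi\sum_n\frac{1-r^{|n|}}{1-r}|g_n|^2\ \uparrow\ D(\mathcal Pg)\qquad(r\uparrow1).
\end{equation}

In the variable $s$, $-f_\circ$ is the function $\beta(s)=-\log|1-e^{is}|$. From $-\log(1-Z)=\sum_{n\ge1}Z^n/n$ we see that $\beta\in L^2$ and $\mathcal P\beta=-\log|1-Z|=-u_\circ$. For $u\in\mathcal W$ even in $x$ put
\[
G=f+\beta\in L^2(\partial\mathbb D),\qquad\text{so that}\qquad\mathcal PG=u-\log|1-Z| .
\]
We have $dZ/dz=\frac\pi2\zeta(1-Z)$. So $|ds|=\frac\pi2|1-Z|\,|dx|$ on $T$, and $|dZ/dz|^2=\frac{\pi^2}4|Z||1-Z|^2$ in $S$. The factor $1/|Z|$ cancels the $r$ in the area element $r\,dr\,ds$, and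
\begin{equation}\label{eq:LAdisk}
\mathcal L(u)=\frac2\pi\int_0^{2\pi}e^G\,ds,\qquad\mathcal A(u)=\frac4{\pi^2}\int_0^1\!\!\int_0^{2\pi}e^{2\mathcal P_rG}\,ds\,dr .
\end{equation}
Length and area are thus rotation invariant functionals of $G$. The energy $D(\mathcal P(G-\beta))$ is not, and it decides about which point to rearrange. Formally it equals $D(\mathcal PG)-2\langle G,\partial_r\mathcal P\beta\rangle+D(\mathcal P\beta)$, and $r\partial_r\mathcal P\beta=\sum_{n\ge1}r^n\cos ns$ tends to $\pi\delta_0-\frac12$, so the cross term favors large values of $G$ at $s=0$. As $D(\mathcal P\beta)=\infty$, we carry out this computation with $Q_r$ in place of $D$.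

\subsection{The angle bound}

Replacing $u$ by its rearrangement might destroy the first monotonicity. We therefore show that the rearrangement strictly lowers $J$ unless $G=G^*$ already holds.

\begin{proposition}\label{prop:angle}
Let $u$ minimize $J$ on $\mathcal U_A$, with $f$ even and nonincreasing in $|x|$. Then $f-f_\circ$ is nondecreasing in $|x|$. On $S\cup T$ we have $0<v<v_\circ$ for $x<0$, $v_\circ<v<0$ for $x>0$, and $v=0$ for $x=0$. In particular $|v|<\frac\pi2$ on $\overline S$, and $0<|v(x+i)|<\arcsin\tanh(\pi|x|/2)$ for $x\ne0$.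
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:poisson}, $u$ is even in $x$, and by Proposition~\ref{prop:EL} it is smooth on $S\cup T$. So $G$ is even in $s$ and continuous on $(0,2\pi)$.

\emph{Step 1: $G\to+\infty$ as $s\to0$.} For $n\ge0$ and $x\in[n,n+1]$, monotonicity and \eqref{eq:means} give $f(x)\ge\int_{n+1}^{n+2}f\ge M_{n+1}-C=-o(n)$. By \eqref{eq:diskT}, $-f_\circ=\frac\pi2|x|+O(1)$. So $G=f-f_\circ\to+\infty$ as $x\to+\infty$, and $G$ is even.

\emph{Step 2: energy.} Let $f^\sharp=G^*-\beta\in L^2(\partial\mathbb D)$. Since $|1-re^{is}|^2=(1-r)^2+4r\sin^2\frac s2$,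
\[
\kappa_r:=\beta-\mathcal P_r\beta=\frac12\log\Big[r+\frac{(1-r)^2}{4\sin^2(s/2)}\Big]\in L^2
\]
is even and decreasing on $(0,\pi]$, so $\langle G,\kappa_r\rangle\le\langle G^*,\kappa_r\rangle$ by the Hardy--Littlewood inequality. As $\mathcal P_r$ is self-adjoint, $Q_r(g-\beta)=Q_r(g)-\frac2{1-r}\langle g,\kappa_r\rangle+Q_r(\beta)$ for $g\in L^2$. Use this for $g=G$ and $g=G^*$, together with $\|G^*\|_2=\|G\|_2$:
\[
Q_r(f^\sharp)\le Q_r(f)-\Delta_r,\qquad\Delta_r=\frac{\langle G^*,\mathcal P_rG^*\rangle-\langle G,\mathcal P_rG\rangle}{1-r}.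
\]
The operator $\mathcal P_r/(1-r)$ is convolution with $K_r(s)=\frac{1+r}{2\pi(1-2r\cos s+r^2)}$, and Lemma~\ref{lem:circle} gives $\Delta_r\ge0$. To obtain a gain that survives as $r\to1$, we split off a fixed multiple of $\cos s$. For $\frac12\le r<1$ and $s\in[0,\pi]$, since $1-2r\cos s+r^2\le(1+r)^2$,
\[
-K_r'(s)=\frac{r(1+r)\sin s}{\pi(1-2r\cos s+r^2)^2}\ge\frac{r\sin s}{\pi(1+r)^3}\ge\varepsilon\sin s,\qquad\varepsilon=\frac1{16\pi}.
\]
So Lemma~\ref{lem:circle} applies to $K_r-\varepsilon\cos s$. For even $g$, $\iint g(s)\cos(s-s')g(s')=\langle g,\cos\rangle^2$. Hence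
\[
\Delta_r\ge\Delta:=\varepsilon\big[\langle G^*,\cos\rangle^2-\langle G,\cos\rangle^2\big].
\]
The Hardy--Littlewood inequality for $G$ and for $G(\cdot+\pi)$, both with rearrangement $G^*$, gives $\pm\langle G,\cos\rangle\le\langle G^*,\cos\rangle$, so $\Delta\ge0$. By \eqref{eq:Qr}, $D(\mathcal Pf^\sharp)\le D(u)-\Delta<\infty$.

\emph{Step 3: length and area.} Since $f^\sharp$ is even, $u^\sharp=\mathcal Pf^\sharp$ pulls back to an element of $\mathcal W$, and the function $G$ attached to it is $G^*$. By \eqref{eq:LAdisk}, $\mathcal L(u^\sharp)=\mathcal L(u)$, so $u^\sharp\in\mathcal U$. For $\tau\in\mathbb R$, $r<1$ and $E=\{\mathcal P_rG>\tau\}$, Lemma~\ref{lem:circle} with $g=1_E$, $h=G$ and the Poisson kernel gives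
\[
\int(\mathcal P_rG-\tau)^+=\int_E\mathcal P_rG-\tau|E|\le\int_{E^*}\mathcal P_rG^*-\tau|E^*|\le\int(\mathcal P_rG^*-\tau)^+ .
\]
By \eqref{eq:layer} and \eqref{eq:LAdisk}, $\mathcal A(u^\sharp)\ge\mathcal A(u)=A$. Then \eqref{eq:scale} and minimality give $J(u)\le J(u^\sharp)\le J(u)-\Delta$, so $\Delta=0$.

\emph{Step 4: $G=G^*$.} We have $\langle g,\cos\rangle=\langle G^*,\cos\rangle$ for $g=G$ or for $g=G(\cdot+\pi)$. We claim that then $g=G^*$ a.e. Write $g(s)=\int_{\mathbb R}(1_{\{g(s)>\tau\}}-1_{\{\tau<0\}})\,d\tau$; the integrand has absolute integral $\int|g|<\infty$ in $(s,\tau)$. Since $\int\cos=0$, Fubini's theorem gives $\langle g,\cos\rangle=\int_{\mathbb R}\int_{\{g>\tau\}}\cos s\,ds\,d\tau$, and the same holds for $G^*$. Let $E=\{g>\tau\}$ have measure $m$, so that $E^*=\{G^*>\tau\}=\{|s|<m/2\}$. As $|E^*\setminus E|=|E\setminus E^*|$,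
\[
\int_{E^*}\cos-\int_E\cos=\int_{E^*\setminus E}\Big(\cos s-\cos\frac m2\Big)\,ds+\int_{E\setminus E^*}\Big(\cos\frac m2-\cos s\Big)\,ds\ge0,
\]
and both integrands are positive a.e., so equality forces $E=E^*$ up to a null set. Equality of the integrals over $\tau$ gives this for a.e.\ $\tau$, and by Fubini's theorem $g=G^*$ a.e. If $g=G(\cdot+\pi)$, then $G\le G^*(\frac\pi2)<\infty$ a.e.\ on $|s|<\frac\pi2$, contradicting Step 1. So $G=G^*$ a.e. Being continuous, $G$ is nonincreasing in $s\in(0,\pi]$, that is, $f-f_\circ$ is nondecreasing in $|x|$.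

\emph{Step 5: the angle.} The function $u$ is nonconstant because $M_n\to-\infty$. Lemma~\ref{lem:sign} gives that $v$ is odd in $x$ and positive for $x<0$. The function $u_\circ-u$ has the trace $-G$, which is even, nonincreasing in $|x|$ and, by Step 1, nonconstant. Since $\partial_yv_\circ=\partial_xu_\circ$ and $v_\circ=0$ on $y=0$, the function $V$ of Lemma~\ref{lem:sign} is $v_\circ-v$, so $v_\circ-v$ is odd in $x$ and positive for $x<0$. The last assertions follow from Example~\ref{ex:disk}.
\end{proof}

The monotonicity of $f$ was used in Step 1, which decides between the centers $s=0$ and $s=\pi$, and in Step 5 for the sign of $v$.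

\section{Proof of Theorem~\ref{thm:smooth}}\label{sec:thm1}

It remains to go back from functions to curves. The angle bound makes the boundary map injective; finite length makes the map continuous at the two ends.

\begin{proposition}\label{prop:back}
Let $u\in\mathcal U_A$ be smooth on $S\cup T$ with $|v|<\frac\pi2$ on $\overline S$. Then there is an admissible curve $\Gamma_u$ with $E(\Gamma_u)=J(u)$.
\end{proposition}

\begin{proof}
Let $\Phi$ be a primitive of $e^{u+iv}$ on $S'$ that is real on $y=0$. It is smooth on $\overline S$.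

\emph{The ends.} By Lemma~\ref{lem:poisson} and Jensen's inequality, $e^{u(\cdot,y)}\le P_y*e^f$. So $\int_{\mathbb R}e^{u(x,0)}\,dx\le\mathcal L(u)$, and $\Phi|_{\mathbb R}$ is increasing with finite limits, which we normalize to be $\pm a$ with $a>0$. Moreover, for $0\le y\le1$,
\[
|\Phi(x+iy)-\Phi(x)|\le\int_0^1e^{u(x,y')}\,dy'\le(\kappa*e^f)(x),\qquad\kappa(x)=\int_0^1P(x,y')\,dy' .
\]
By \eqref{eq:Pbound}, $\kappa\le C\log(1+x^{-2})$ for $|x|\le1$ and $\kappa$ decays exponentially, so $\kappa\in L^2$. Also $e^f\in L^2$ by Lemma~\ref{lem:local}, and a convolution of two $L^2$ functions tends to $0$ at infinity. So $\Phi$ extends continuously to $\overline S\cup\{\pm\infty\}$, a closed disk, with $\Phi(\pm\infty)=\pm a$.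

\emph{The boundary.} On $T$, $\partial_x\operatorname{Re}\Phi=e^f\cos v>0$ and $\operatorname{Im}\Phi(x+i)=\int_0^1e^u\cos v\,dy>0$. So $\Phi$ maps the boundary of the closed disk homeomorphically onto the Jordan curve formed by $\Gamma_u=\overline{\Phi(T)}$ and $[-a,a]$. By the argument principle, the number of preimages in $S$ of a point off this curve is the winding number of the curve about it, which is $0$ outside and $\pm1$, hence $1$, inside; and points of the curve are not attained in $S$ because $\Phi$ is open. So $\Phi:S\to\Omega_{\Gamma_u}$ is conformal.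

The curve $\Gamma_u$ has length $\int|\Phi'(x+i)|\,dx=\mathcal L(u)$, satisfies $Y\ge0$ and $X'>0$ on $(0,l)$, and encloses the area $\int_S|\Phi'|^2=A$. Its tangent angle at $\Phi(x+i)$ is $v(x+i)$. The function $v\circ\Phi^{-1}$ is bounded, harmonic, and continuous up to the boundary except at $(\pm a,0)$, with values $\theta$ on $\Gamma_u$ and $0$ on the base, so it is $\Theta_{\Gamma_u}$. Its Dirichlet integral is $D(v)=D(u)<\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:smooth}]
Let $u_0$ be as in Proposition~\ref{prop:exist}. By Propositions~\ref{prop:EL}, \ref{prop:angle} and~\ref{prop:back} there is an admissible curve $\Gamma_0$ with $E(\Gamma_0)=J(u_0)=\min_{\mathcal U_A}J$. Let $\Gamma$ be any minimizer, with $\Phi$ and $u_\Gamma$ as in Proposition~\ref{prop:curve}. Then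
\begin{equation}\label{eq:chain}
E(\Gamma)\le E(\Gamma_0)=\min_{\mathcal U_A}J\le J(u_\Gamma)=E(\Gamma),
\end{equation}
so $u_\Gamma$ minimizes $J$ on all of $\mathcal U_A$. By Proposition~\ref{prop:EL}, $\Phi'=e^{u_\Gamma+iv}$ is smooth and nonvanishing on $S\cup T$. The arclength $t(x)=\int_{-\infty}^xe^f$ is a smooth diffeomorphism of $\mathbb R$ onto $(0,l)$; let $x(t)$ be its inverse. Then $\Gamma(t)=\Phi(x(t)+i)$ and $\theta(t)=v(x(t)+i)$ are $C^\infty$ on $(0,l)$.
\end{proof}

\begin{remark}
The freedom of $a$ is used in Lemma~\ref{lem:positive} and in the first inequality of \eqref{eq:chain}, since the base of $\Gamma_0$ has the length $\int e^{u_0(x,0)}\,dx$, whatever this number is. Prescribing $a$ would impose a second constraint on $u$, which is not preserved by the subtraction of constants in \eqref{eq:scale}.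
\end{remark}

\section{Proof of Theorem~\ref{thm:shape}}\label{sec:thm2}

Throughout, $\Gamma$ is a minimizer, $\Phi$ and $u=u_\Gamma$ are as in Proposition~\ref{prop:curve}, and $F=u+iv=\log\Phi'$. By \eqref{eq:chain}, $u$ minimizes $J$ on $\mathcal U_A$. Let $w,p,h$ and $\lambda=\mu l/(2A)$ be as in Proposition~\ref{prop:EL}. On $T$ we have $\theta=v$ and $dt/dx=e^f$.

\subsection{The curvature equation}

Extend $w$ evenly to $S'$ and recall that $\Phi$ maps $S'$ conformally onto the full droplet $\widetilde\Omega$. The extension of $w$ is a limit in the Dirichlet norm of functions in $C_c^\infty(S')$. This norm is conformally invariant and is a norm of $H^1_0(\widetilde\Omega)$, since $\widetilde\Omega$ is bounded. So $w\circ\Phi^{-1}\in H^1_0(\widetilde\Omega)$, it is even in $Y$, and $-\Delta(w\circ\Phi^{-1})=1$ because $-\Delta w=|\Phi'|^2$. Hence $\omega=w\circ\Phi^{-1}$. On $T$, $w=0$ and $p\ge0$ as $w\ge0$ in $S$, so $|\nabla\omega|\circ\Phi=|\nabla w|/|\Phi'|=pe^{-f}$. The curvature is $k=-v_x\,dx/dt=u_ye^{-f}$. Dividing \eqref{eq:EL} by $e^f$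 gives $k=\lambda|\nabla\omega|-\frac\mu2$, which is (i).

\subsection{Analyticity}

We show that $\overline F|_T$ is the boundary value of a function holomorphic \emph{below} $T$. Since it is also the boundary value of a function holomorphic above $T$, namely the reflection of $F$, it is then analytic. To this end we write \eqref{eq:EL} as an ordinary differential equation for $\overline F$ along $T$ whose coefficients are holomorphic in $S$. The nonlocal term $p$ has to be expressed by holomorphic functions and their conjugates, and this is done by subtracting from $w$ the explicit solution $-\frac14|\Phi|^2$ of the same Poisson equation.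

Let $\partial_z=\frac12(\partial_x-i\partial_y)$, $\partial_{\bar z}=\frac12(\partial_x+i\partial_y)$ and $g=2\partial_zw+\frac12\Phi'\overline\Phi$. Then $\partial_{\bar z}g=\frac12\Delta w+\frac12|\Phi'|^2=0$, so $g$ is holomorphic in $S$, and $F,\Phi,g$ are smooth up to $T$. On $T$, $2\partial_zw=w_x-iw_y=ip$, so $ip=g-\frac12\Phi'\overline\Phi$. Since $F'=u_x-iu_y$, we have $\frac d{dx}\overline F=\overline{F'}=F'+2iu_y$. By \eqref{eq:EL} and $e^f=e^{(F+\overline F)/2}$, the pair $(W_1,W_2)=(\overline F,\overline\Phi)$ satisfies along $T$, with $'=d/dx$ on the left-hand sides,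
\begin{equation}\label{eq:ode}
W_1'=F'+2\lambda\big(g-\tfrac12\Phi'W_2\big)-i\mu\,e^{(F+W_1)/2},\qquad W_2'=e^{W_1}.
\end{equation}

Fix $z_0\in T$ and let $K=\{|z-z_0|\le r,\ \operatorname{Im}z\le1\}$ with $r<1$. Regard \eqref{eq:ode} as a complex system $W'=\mathcal H(z,W)$ on $K$ with $W(z_0)=W^0:=(\overline F,\overline\Phi)(z_0)$. The map $\mathcal H$ is continuous on $K\times\mathbb C^2$, holomorphic for $z$ in the interior of $K$, and bounded and Lipschitz in $W$ on the ball $|W-W^0|\le1$, uniformly in $z\in K$. If $\phi$ is continuous on the convex set $K$ and holomorphic inside, then $\int\phi\,dz$ vanishes over the boundary of every triangle in $K$ (contract the triangle toward an interior point and use Cauchy's theorem), so $z\mapsto\int_{[z_0,z]}\phi\,dz'$ is continuous on $K$ and holomorphic inside with derivative $\phi$. Hence for small $r$ the Picard iterates $W^{j+1}(z)=W^0+\int_{[z_0,z]}\mathcal H(z',W^j(z'))\,dz'$ stay in the ball, are continuous on $K$ and holomorphic inside, and converge uniformly. The limit $W$ has the same properties.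 For $z\in K\cap T$ the segment $[z_0,z]$ lies in $T$, so $W$ solves the ordinary differential system \eqref{eq:ode} there with the initial value $W^0$. By uniqueness, $W_1=\overline F$ on $K\cap T$.

Above $T$ the function $z\mapsto\overline{F(\bar z+2i)}$ is holomorphic, continuous up to $T$, and equal to $\overline F$ on $T$. By Morera's theorem it glues with $W_1$ to a holomorphic function near $z_0$. So $x\mapsto\overline{F(x+i)}$ is analytic, and with it $f$ and $v|_T$. Then $t(x)$ is analytic with positive derivative, its inverse is analytic, and $\theta$ and $\Gamma'=e^{i\theta}$ are analytic in $t\in(0,l)$. This proves (ii).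

\subsection{Symmetry and the tangent angle}

Proposition~\ref{prop:angle} requires an even monotone trace. Lemma~\ref{lem:rearr} produces one minimizer with this property but says nothing about the given $u$. Polarization across vertical lines has a simple equality case and fills the gap.

\begin{lemma}\label{lem:sym}
After a horizontal translation of $S$, $f$ is even and nonincreasing in $|x|$.
\end{lemma}

\begin{proof}
Fix $c\in\mathbb R$. Let $\sigma(x,y)=(2c-x,y)$, $\sigma x=2c-x$, $S_c=S\cap\{x>c\}$, and let
\[
u^c=\max(u,u\circ\sigma)\ \text{ for }x\ge c,\qquad u^c=\min(u,u\circ\sigma)\ \text{ for }x<c .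
\]
The two definitions agree on $x=c$, so $u^c$ is locally Lipschitz in $S$. At a.e.\ point, the gradients of the maximum and the minimum are those of $u$ and $u\circ\sigma$ in some order. Since the minimum is $\sigma$-invariant, $D(u^c)=\int_{S_c}(|\nabla u|^2+|\nabla(u\circ\sigma)|^2)=D(u)$. The trace $f^c$ of $u^c$ is obtained from $f$ by the same rule, so $\int e^{f^c}=\mathcal L(u)$.

The function $u^c$ need not be harmonic. Let $\tilde u$ minimize $D$ in $u^c+H^1_T$; it exists and is unique because $D^{1/2}$ is a Hilbert norm on $H^1_T$. It satisfies $\int\nabla\tilde u\cdot\nabla\varphi=0$ for $\varphi\in H^1_T$, so its even reflection in $y=0$ is harmonic in $S'$ by Weyl's lemma. Thus $\tilde u\in\mathcal U$ has trace $f^c$, $\mathcal L(\tilde u)=\mathcal L(u)$, and $D(u)=D(u^c)=D(\tilde u)+D(u^c-\tilde u)$.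

We claim $\mathcal A(\tilde u)\ge A$. The elements $\tilde u+\tilde u\circ\sigma$ and $u+u\circ\sigma$ of $\mathcal W$ have the same trace, so they coincide by Lemma~\ref{lem:poisson}. Let $\delta=u-u\circ\sigma$, with trace $d$, and $\tilde\delta=\tilde u-\tilde u\circ\sigma$, whose trace is $|d|$ for $x>c$. Both traces change sign under $\sigma$, so Lemma~\ref{lem:poisson} gives in $S_c$
\[
(\tilde\delta\mp\delta)(x,y)=\int_{x'>c}[P_y(x-x')-P_y(x-\sigma x')]\,(|d|\mp d)(x')\,dx'\ge0,
\]
because $|x-x'|<(x-c)+(x'-c)=|x-\sigma x'|$. So $\tilde\delta\ge|\delta|$ in $S_c$. From $e^{2\alpha}+e^{2\gamma}=2e^{\alpha+\gamma}\cosh(\alpha-\gamma)$ we get $e^{2\tilde u}+e^{2\tilde u\circ\sigma}\ge e^{2u}+e^{2u\circ\sigma}$ in $S_c$, and integration over $S_c$ proves the claim.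

By \eqref{eq:scale} and minimality, $J(u)\le J(\tilde u)$, so $D(u^c-\tilde u)=0$, and $u^c=\tilde u$ is harmonic. Then $u^c-u=\max(-\delta,0)$ is a nonnegative harmonic function in $S_c$, hence identically $0$ or positive everywhere. So $\delta\ge0$ in $S_c$ or $\delta<0$ in $S_c$, and $d$ does not change sign on $x>c$.

Let $C_\pm$ be the set of $c$ with $\pm(f(x)-f(2c-x))\ge0$ for all $x>c$. We have shown $C_+\cup C_-=\mathbb R$, and both sets are closed because $f$ is continuous. If $c\in C_+$, then $\int_{x>c}e^f\ge\int_{x<c}e^f$, which fails for large positive $c$. If $c\in C_-$, the reverse inequality holds, which fails for large negative $c$. So both sets are nonempty, and they intersect since $\mathbb R$ is connected. Translate so that $0\in C_+\cap C_-$; then $f$ is even. For $c>0$, $\int_{x>c}e^f=\int_{x<-c}e^f<\int_{x<c}e^f$, so $c\in C_-$. For $0\le x_1<x_2$ take $c=\frac{x_1+x_2}2$ and $x=x_2$ to get $f(x_2)\le f(x_1)$.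
\end{proof}

With this normalization $u$ is even and $v$ is odd in $x$. The map $\Psi(z)=-\overline{\Phi(-\bar z)}$ has $\Psi'(z)=\overline{\Phi'(-\bar z)}=\Phi'(z)$ and $\Psi(+\infty)=a$, so $\Psi=\Phi$, and $\Gamma$ is symmetric under $X\mapsto-X$. Proposition~\ref{prop:angle} gives the bounds for $\theta$ in (iii), with $\theta>0$ for $x<0$ and $\theta<0$ for $x>0$. Since $X'(t)=\cos\theta>0$, the function $X:(0,l)\to(-a,a)$ is an analytic bijection with analytic inverse by (ii), so $\Gamma$ is the graph of an even analytic function, positive by Lemma~\ref{lem:positive}. As $\operatorname{Re}\Phi(x+i)$ is odd and increasing, $X$ has the sign of $x$, and the slope $\tan\theta$ is positive for $X<0$ and negative for $X>0$. Finally, $\Gamma$ meets $X=0$ in one point, which any symmetric conformal map must assign to $i$; so the symmetric map is unique. This proves (iii).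

\subsection{Behavior at the endpoints}

By symmetry it suffices to consider $x\to+\infty$, that is, $t\to l$. By (i) we have to show that $|\nabla\omega|\circ\Phi=pe^{-f}\to0$. The heuristic is that on $R_n$ the droplet has thickness of order $e^{M_n}$: we show that $p$ is at most of order $e^{2M_n}$ and that $e^f$ is of order $e^{M_n}$. Constants may depend on $u$ but not on $n$. Let $I=(n-1,n+2)$.

\emph{Bound for $p$.} By \eqref{eq:dual}, Fubini's theorem and evenness of $P_y$,
\begin{equation}\label{eq:prep}
p(x')=\int_SP(x-x',y)\,e^{2u(x,y)}\,dx\,dy\qquad\text{for a.e. }x' .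
\end{equation}
By \eqref{eq:Pbound}, $P\le C(x^2+(1-y)^2)^{-1/2}$ for $|x|\le1$, which is in $L^{4/3}$, and $P$ decays exponentially. So $\|P(\cdot-x',\cdot)\|_{L^{4/3}(R_m)}\le Ce^{-\pi|m-n|/2}$ for $x'\in I$. By \eqref{eq:exp} with $q=8$, $\|e^{2u}\|_{L^4(R_m)}\le Ce^{2M_m}$. H\"older's inequality gives $p(x')\le C\sum_me^{-\pi|m-n|/2}e^{2M_m}$ for a.e.\ $x'\in I$, and for all $x'\in I$ since $p$ is continuous. Let $n$ be so large that $|M_{m+1}-M_m|\le\frac1{10}$ for $m\ge\frac n2-1$ and $M_n\ge-\frac{\pi n}8$; this is possible by Lemma~\ref{lem:local}. For $m\ge\frac n2$, $e^{2M_m}\le e^{2M_n}e^{|m-n|/5}$, and these terms sum to at most $Ce^{2M_n}$ because $\frac15<\frac\pi2$. The numbers $M_m$ are bounded above, so the terms with $m<\frac n2$ sum to at most $Ce^{-\pi n/4}\le Ce^{2M_n}$. Hence $p\le Ce^{2M_n}$ on $I$, and by \eqref{eq:exp} with $q=2$, $\|h\|_{L^2(I)}\le Ce^{M_n}\to0$.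

\emph{Bound for $f$.} Let $V=V[h1_I]$. For $z\in I\times(0,1]$ and $x'\in I$ we have $|x-x'|\le|z-x'-i|\le\sqrt{10}$, so $\big|\log|z-x'-i|\big|\le\big|\log|x-x'|\big|+\log\sqrt{10}$, and $|V|\le C\|h\|_{L^2(I)}\to0$ uniformly on $I\times(0,1]$. By \eqref{eq:means}, $\|u-M_n\|_{L^2(I\times(0,1))}\to0$. By Lemma~\ref{lem:neumann} the even reflection of $u-M_n-V$ is harmonic in $I\times(0,2)$, and its $L^2$ norm tends to $0$. This set contains the unit disk about each point of $[n,n+1]\times\{1\}$, so the mean value property gives $\sup_{[n,n+1]}|f-M_n|\to0$.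

Therefore $pe^{-f}\le Ce^{M_n}\to0$ on $[n,n+1]$, and $k\to-\frac\mu2$ by (i). So $\theta'=-k$ extends continuously to $[0,l]$, $\theta\in C^1([0,l])$, and $\Gamma'=e^{i\theta}$ gives $\Gamma\in C^2([0,l])$. Finally $v(x+i)\to\theta(l)$ as $x\to+\infty$, while $v=0$ on $y=0$ gives $\int_n^{n+1}v(x+i)^2\,dx\le\int_{R_n}v_y^2\to0$. So $\theta(l)=0$, and $\theta(0)=0$ by symmetry. This proves (iv) and completes the proof of Theorem~\ref{thm:shape}.

\begin{remark}
The constant $l/A$ in (i) is the one compatible with horizontal tangents at both ends. Integrating \eqref{eq:prep} and using $\int P_y=1$ gives $\int_\Gamma|\nabla\omega|\,dt=\int p\,dx=A$, so (i) yields $\int_0^lk\,dt=\frac\mu2(l-l)=0=\theta(0)-\theta(l)$.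
\end{remark}

\begin{thebibliography}{9}

\bibitem{GL}
Zhiyuan Geng and Fanghua Lin, \emph{Two dimensional liquid crystal droplet problem with tangential boundary condition}, arXiv:2106.10668 (2021).

\bibitem{LL}
Lieb and Loss, \emph{Analysis}.

\end{thebibliography}
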